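\title{The lower threshold of the strict Avoider--Enforcer $H$-game}

\begin{abstract}
In the strict $(1:b)$ Avoider--Enforcer $H$-game on $K_n$, Avoider claims one edge and Enforcer claims exactly $b$ edges in each round, and Avoider loses if her graph contains a copy of $H$. We prove that for every graph $H$ with at least two edges Enforcer wins for all $b\le cn^{1/m(H)}$, where $m(H)$ is the maximum density of $H$ and $c>0$ depends only on $H$. With the known upper bound this shows that the lower threshold of the game is $\Theta(n^{1/m(H)})$, as conjectured. Enforcer maintains a well-spread family of partial copies of $H$ of the size suggested by a random graph of density $1/b$. He spends his claims on whole blocks of interchangeable edges, and he absorbs divisibility remainders in small auxiliary cliques.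
\end{abstract}

\section{The game and the result}\label{sec:intro}

Let $H$ be a fixed graph with at least two edges, and let $n$ and $b$ be positive integers. The \emph{strict $(1:b)$ Avoider--Enforcer $H$-game} is played on the edge set of $K_n$. In each round Avoider claims exactly one previously unclaimed edge, and then Enforcer claims exactly $b$ previously unclaimed edges; a player who has to claim more edges than remain claims all of them. The game ends when all edges are claimed. Avoider wins if the graph formed by her edges contains no copy of $H$ as a subgraph, and Enforcer wins otherwise. We call an edge \emph{open} as long as it is unclaimed.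

Neither player wants to claim a dangerous edge, so a large $b$ tends to help Avoider. It does not always help her. Let $H$ consist of two disjoint edges, let $n=4$, and let Avoider start with the edge $12$. If $b=3$, two edges are open at her second move, at most one of them is $34$, and she wins by claiming another one. If $b=4$, Enforcer leaves exactly the edge $34$ open, and she loses. For this reason one defines the \emph{lower threshold} $f^-_H(n)$ as the largest integer $b_0$ such that Enforcer has a winning strategy for \emph{every} $b\le b_0$. (If $H$ had only one edge, Enforcer would win for all $b$ and there would be no such largest integer.)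

To guess the order of $f^-_H(n)$, note that Avoider ends up with about a $1/(b+1)$ fraction of the edges, and pretend that her graph is random with density $1/b$. The expected number of copies of a subgraph $F\subseteq H$ then has order $n^{v(F)}b^{-e(F)}$. A copy of $H$ contains a copy of every such $F$, so what matters is the \emph{maximum density}
\[
m(H)=\max\Big\{\frac{e(F)}{v(F)}:\ F\subseteq H,\ v(F)\ge1\Big\}.
\]
If $b$ is much larger than $n^{1/m(H)}$, the expectation is small for a densest $F$, while for $b\le cn^{1/m(H)}$ with a small constant $c$ it is large for every $F$. The guess is therefore $f^-_H(n)=\Theta(n^{1/m(H)})$. For example, $m(H)$ equals $(v-1)/v$ for a tree on $v$ vertices, $1$ for a cycle, and $(v-1)/2$ for $K_v$.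

It is known that
\begin{equation}\label{eq:upper}
f^-_H(n)=O\big(n^{1/m(H)}\big)\qquad\text{for every graph $H$ with at least two edges,}
\end{equation}
and that $f^-_H(n)=\Theta(n^{1/m(H)})$ if moreover $m(H)\le1$. The problem, which comes with these two facts as its background from Bednarska-Bzd\c{e}ga, Ben-Eliezer, Gishboliner and Tran~\cite{BBGT}, is the conjecture that $f^-_H(n)=\Theta(n^{1/m(H)})$ for every fixed graph $H$ with at least two edges, as $n\to\infty$. We prove the lower bound.

\begin{theorem}\label{thm:main}
Let $H$ be a graph with at least two edges and let $m=m(H)$. There are $c>0$ and $n_1$ such that for all $n\ge n_1$ and every integer $b$ with $1\le b\le cn^{1/m}$, Enforcer wins the strict $(1:b)$ $H$-game on $K_n$. Hence $f^-_H(n)=\Omega(n^{1/m(H)})$.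
\end{theorem}

Together with \eqref{eq:upper}, which we use without proof, Theorem~\ref{thm:main} gives $f^-_H(n)=\Theta(n^{1/m(H)})$ for every $H$ with at least two edges, so the conjecture holds. The proof does not distinguish between $m(H)\le1$ and $m(H)>1$. Applied to disjoint unions, the theorem also settles games with several target graphs, whose lower thresholds are defined in the same way.

\begin{corollary}\label{cor:several}
Let $H_1,\dots,H_\ell$ be graphs with at least two edges, let $m^*=\max_i m(H_i)$ and $q\ge1$. There is $c>0$ such that for large $n$ and all $1\le b\le cn^{1/m^*}$ Enforcer can force Avoider's graph to contain $q$ copies of each $H_i$, all $q\ell$ copies pairwise vertex-disjoint. The lower threshold of this game, and of the game in which Avoider loses if and only if her graph contains every $H_i$, is $\Theta(n^{1/m^*})$.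
\end{corollary}

Once Avoider's graph contains $H$, Enforcer has won and plays arbitrarily; all strategies below are described only up to that moment.

\section{Two small games}\label{sec:small}

\subsection{The path with two edges}\label{sub:path}

Let $H$ be the path with two edges, so $m(H)=2/3$. Avoider's graph must be a matching. It has at least $\binom n2/(b+1)$ edges, so counting alone gives Enforcer a win only for $b$ below about $n$. We show that he wins for all $b\le n^{3/2}/12$, taking $n$ even and large.

Split the vertex set into two halves and let $D$ be the set of edges inside the halves, so $|D|=n(n-2)/4\ge n^2/8$. Put $a=\lfloor|D|/(b+1)\rfloor$. Since $b+1\le|D|$, we have $a\ge|D|/(2(b+1))\ge n^2/(32b)$. In the first $a$ rounds Enforcer claims only edges of $D$, which is possible because $a(b+1)\le|D|$. After these rounds Avoider has lost or has a matching covering $2a$ vertices. Call an open edge that meets this matching a \emph{threat}: if she claims it, she loses. Each covered vertex has $n/2$ edges to the other half, none of them Enforcer's and at most one of them hers. An edge meets at most two covered vertices, so the number of threats is at least $a(n/2-1)\ge an/4\ge n^3/(128b)>b$.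 From now on Enforcer claims edges that are not threats as long as there are any. In the first turn in which he has to claim threats he claims at most $b$ of them. After that turn a threat is open and nothing but threats is open, so Avoider loses.

Three features will stay with us. The game is divided into stages, and each stage adds one edge to a large family of partial copies of $H$; here the second stage starts with about $n^3/b$ paths with one edge claimed, the number predicted by the random heuristic. Edges that are useless to Enforcer are \emph{junk}, and he claims them first. When he has to spend claims, he spends them in a set $D$ fixed in advance, chosen so that every edge Avoider may take keeps many extensions.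

\subsection{The pair game}\label{sub:pair}

For the path, a claim of Enforcer in $D$ never makes another edge harmless. For denser graphs it can. Let $H=K_4$, so $m(H)=3/2$, and let $n=Kb^{3/2}$ with $K$ a large constant. Suppose that Enforcer has produced a family of $4$-cycles in Avoider's graph with both diagonals open, of the random size $n^4/b^4=K^4b^2$. For large $b$ this is much less than $n^2=K^2b^3$, so we expect a diagonal to lie in only one cycle of the family. Once the junk is gone, the position is the following \emph{pair game}: the board consists of $M$ disjoint pairs of elements, the players move as in the strict $(1:b)$ game, and Avoider loses if she claims both elements of a pair. Call a pair \emph{whole} if both elements are open. An open element is a \emph{threat} if Avoider has its partner, and \emph{harmless} if Enforcer has its partner.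

\emph{If $b$ is even and $M\ge b^2/2+b+1$, Enforcer wins.} In each of his first $b$ turns he claims $b/2$ whole pairs. No harmless element ever appears, so each of Avoider's first $b+1$ moves loses at once or creates a threat. These moves use up at most $b^2/2+b+1$ pairs. With $b+1$ threats on the board, Enforcer finishes as in the path game.

\emph{If $b$ is odd, Avoider wins for every $M$.} Since $2M$ and $b+1$ are even, the number of open elements is even before each of her moves. She keeps the number of threats at most one. If there is exactly one threat, then by parity the number of harmless elements is odd, and she claims one of them. If there is none, she claims any element.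

So Enforcer has to claim whole pairs, and a single claim left over in each turn ruins his strategy. He needs a place where leftover claims can be put and in which Avoider cannot hide. Section~\ref{sec:reservoir} shows that a small clique serves this purpose.

\subsection{Outline of the general strategy}\label{sub:outline}

At the start of a stage Enforcer has a set $J$ of edges of $H$ and a family of $\Phi$ partial copies of $H$, in which the edges corresponding to $J$ are Avoider's and the others are open. He wants a family of about $\Phi/b$ partial copies with a larger set $J$. There are three difficulties.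

First, Avoider must have no harmless move. Enforcer begins each turn by claiming all \emph{bad} edges, those that lie in too few live partial copies or in badly correlated ones, and we have to show that there are few bad edges in total.

Second, he must spend the rest of his turn without creating bad edges. Among the open edges of the family, those of the most numerous kind number about $M$ and lie in about $\Phi/M$ partial copies each. A move of Avoider on a good edge advances a constant times $\Phi/M$ partial copies or more, so we let the stage last about $\delta M/b$ rounds, with $\delta$ a small constant, and Enforcer has about $\delta M$ claims to spend. The most numerous edges can be grouped into \emph{blocks}, which play the role of the pairs, and a constant fraction of the blocks is set aside to be sacrificed. The remainders, a bounded number per round, go to a clique with about $\delta M/(\varepsilon b)$ edges, where $\varepsilon$ is a constant depending on $H$. Avoider may play in this clique, and each such move costs Enforcer up to $b$ further blocks; the total is about $\delta M/\varepsilon$, which is affordable when $\delta$ is small compared with $\varepsilon$.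

Third, the new family must be as evenly spread as a random one, although Avoider chooses her edges adversarially. We write off the partial copies advanced by a badly correlated move, and a potential argument shows that few are written off.

\section{Reservoirs}\label{sec:reservoir}

\subsection{Notation}

Throughout, $V(H)=[v]$, $E=E(H)$ and $e=|E|\ge2$; the letter $e$ has no other meaning. The elements of $E$, which are $2$-subsets of $[v]$, are called \emph{types}. Given disjoint vertex sets $V_1,\dots,V_v$ of the board, a \emph{frame} is a tuple $A=(A_1,\dots,A_v)\in V_1\times\dots\times V_v$. For a type $t=\{i,j\}$, an edge between $V_i$ and $V_j$ is an edge \emph{of type $t$}, and $t(A)=\{A_i,A_j\}$; an edge has at most one type. The edges of $A$ are the edges $t(A)$, $t\in E$, and we write $f\in A$ if $f$ is one of them. A frame all of whose edges are Avoider's is a copy of $H$ in her graph. For $S\subseteq[v]$ let $A_S$ be the restriction of $A$ to $S$. For a family $\mathcal A$ of frames let $\mathcal A_S=\{A_S:A\in\mathcal A\}$, and for a tuple $x\in\prod_{i\in S}V_i$ let $\deg_{\mathcal A}(x)=|\{A\in\mathcal A:A_S=x\}|$. An edge of type $t$ is also regarded as a tuple on $S=t$.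 We often use that a frame contains exactly one edge of each type, so that distinct edges of the same type lie in disjoint sets of frames.

\subsection{The reservoir game}

Fix $k\ge1$, $\varepsilon>0$ and $N$. In the \emph{reservoir game} on $K_N$, Avoider claims open edges one at a time. After each of her edges Enforcer is told a number $u\in\{0,\dots,k\}$ and claims $u$ open edges of his choice; this is his \emph{answer}. Moreover, at arbitrary moments he may be told to claim an \emph{extra} open edge of his choice, at most $\varepsilon N^2$ times in total.

\begin{lemma}\label{lem:reservoir}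
For every $k\ge1$ there are $\varepsilon(k)\in(0,1]$ and $N_*(k)\ge1$, depending on $H$ and $k$, such that in the reservoir game with $\varepsilon=\varepsilon(k)$ and $N\ge N_*(k)$ Enforcer can choose his edges so that whenever at most $k$ edges are open, Avoider's graph contains $H$.
\end{lemma}

Before the proof, let us repair the pair game for odd $b$. Add to the board a clique $W$ on $N=\lceil(b/\varepsilon)^{1/2}\rceil$ vertices, where $\varepsilon=\varepsilon(1)$ and $N\ge N_*(1)$, and let Avoider also lose if she builds $H$ in $W$. Until Avoider has made $b+1$ moves outside $W$, Enforcer claims in each turn $(b-1)/2$ whole pairs and one edge of $W$, as an answer if she has just played in $W$ and as an extra otherwise. There are at most $b\le\varepsilon N^2$ extras, so by the lemma $W$ does not run out of edges unless she has lost. There are at most $b+N^2/2\le b+2b/\varepsilon$ such turns, so $M=O(b^2/\varepsilon)$ pairs suffice to produce $b+1$ threats.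

The proof of the lemma is a dense version of the whole argument. Here a positive proportion of all frames survives each stage, so spread is automatic, and a sparse set of edges of one type can be sacrificed as in Section~\ref{sub:path}. We use K\H{o}nig's edge-coloring theorem: the edge set of a bipartite graph of maximum degree at most $\Delta$ is a union of $\Delta$ disjoint matchings.

\begin{proof}[Proof of Lemma~\ref{lem:reservoir}]
Take disjoint parts $V_1,\dots,V_v$ of size $N_1=\lfloor N/v\rfloor$, so $N\le2vN_1$ for $N\ge v$. Define
\[
\mu_0=1,\qquad\gamma_j=\frac{\mu_j}{2e},\qquad\mu_{j+1}=\frac{\gamma_j^2\mu_j}{2^{e+9}e(k+1)},\qquad\varepsilon=\frac{\gamma_{e-1}\mu_{e-1}}{2^8v^2},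
\]
and let $N_*$ be so large that $\gamma_{e-1}N_1\ge8$ and $\gamma_{e-1}\mu_{e-1}N_1^2\ge256(k+1)$. The sequences $\mu_j,\gamma_j$ decrease. Phase $j$ of the game starts, at the beginning or just after a claim of Avoider, with a set $J\subseteq E$, $|J|\ge j$, and a family $\mathcal A$ of at least $\mu_jN_1^v$ frames whose edges of types in $J$ are Avoider's and whose other edges are open. Phase $0$ starts with $J=\emptyset$ and all frames. If $J=E$, Avoider's graph contains $H$. So let $J\ne E$, hence $j<e$, and write $\mu=\mu_j$, $\gamma=\gamma_j$. We show that more than $k$ edges are open throughout phase $j$, and that phase $j+1$ can start with some $J'\supsetneq J$ when phase $j$ ends. This proves the lemma.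

\emph{Preparation.} As long as some edge of a type in $E\setminus J$ has positive degree less than $\gamma N_1^{v-2}$ in the current family, remove all frames containing it. Each of the at most $eN_1^2$ edges causes at most one removal, so at most $e\gamma N_1^v=\frac\mu2N_1^v$ frames are lost. Let $\mathcal A^\circ$ be the remaining family and $E^\circ$ the set of edges of types in $E\setminus J$ of its frames. Then $|\mathcal A^\circ|\ge\frac\mu2N_1^v$, and every edge of $E^\circ$ has degree at least $\gamma N_1^{v-2}$ in $\mathcal A^\circ$. Fix $t_0\in E\setminus J$. An edge lies in at most $N_1^{v-2}$ frames, so $E^\circ$ has at least $\frac\mu2N_1^2$ edges of type $t_0$. They form a bipartite graph of maximum degree at most $N_1$; split it into $N_1$ matchings and let $D$ be the union of the $\lceil\gamma N_1/8\rceil\le\gamma N_1/4$ largest ones. Then $D$ has maximum degree at most $\frac\gamma4N_1$, and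
\[
\tfrac{\gamma\mu}{16}N_1^2\le|D|\le\tfrac\gamma4N_1^2 .
\]
By the choice of the constants, $|D|\ge16(k+1)$ and $\varepsilon N^2\le4v^2\varepsilon N_1^2\le\frac{\gamma\mu}{64}N_1^2\le|D|/4$.

\emph{The rule.} Edges that are open at the start of the phase and lie outside $E^\circ$ are junk. Enforcer claims junk as long as there is any, and edges of $D$ otherwise. The phase ends when Avoider has claimed $a=\lfloor|D|/(8(k+1))\rfloor$ edges of $E^\circ$ during it. Up to that moment Enforcer claims edges of $D$ only in the answers to her edges in $E^\circ$ (at most $ka$ edges), in the answer to the edge that ended the previous phase (at most $k$), in the answer to at most one junk edge (at most $k$, since no junk is left once an answer uses $D$), and as extras (at most $\varepsilon N^2$). Together with Avoider's own claims, at most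
\[
(k+1)a+2k+\varepsilon N^2\le\tfrac18|D|+\tfrac18|D|+\tfrac14|D|=\tfrac12|D|
\]
edges of $D$ are claimed. So at least $|D|/2>k$ edges of $D$ stay open throughout the phase, and Enforcer can follow the rule.

\emph{The next phase.} When the phase ends, Avoider has claimed at least $a/e$ edges $h\in E^\circ$ of one type $t$. Fix such an $h$. If a frame of $\mathcal A^\circ$ contains an edge of Enforcer, this edge lies in $E^\circ$, hence in $D$, and it is the edge of type $t_0$ of the frame. If $t=t_0$, no frame containing $h$ is of this kind. If $t$ and $t_0$ share one vertex, there are at most $\frac\gamma4N_1$ choices for the edge of $D$ and $N_1^{v-3}$ for the other vertices. If $t$ and $t_0$ are disjoint, there are at most $\frac\gamma4N_1^2$ and $N_1^{v-4}$ choices. In all cases at least $\frac\gamma2N_1^{v-2}$ frames of $\mathcal A^\circ$ contain $h$ and no edge of Enforcer. This gives $\frac ae\cdot\frac\gamma2N_1^{v-2}$ frames all of whose edges are open or Avoider's, and a $2^{-e}$ fraction of them have the same set $J'\supseteq J\cup\{t\}$ of claimed types. Since $a\ge|D|/(16(k+1))\ge\gamma\mu N_1^2/(256(k+1))$, these are at least $\mu_{j+1}N_1^v$ frames.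
\end{proof}

From now on $\varepsilon=\varepsilon(e)$ and $N_*=N_*(e)$.

\section{Expected counts, states and constants}\label{sec:states}

\subsection{The random counts}

Let $m=m(H)$; since $H$ has an edge, $m\ge\frac12$. For $J\subseteq E$ and $T\subseteq[v]$ let $J(T)=\{u\in J:u\subseteq T\}$, so that $|E(T)|\le m|T|$. Let $K\ge1$ and $b_0$ be large constants, fixed in Section~\ref{sub:constants}, and let $b\ge b_0$. The parts will have size $n_0=\lceil Kb^m\rceil$, so $\lambda:=n_0/b^m\in[K,2K]$. For $J\subseteq E$ and $S,T\subseteq[v]$ put
\[
\Phi_J(T)=n_0^{|T|}\,b^{-|J(T)|},\qquad\Phi_J^*(S)=\min_{T\supseteq S}\Phi_J(T).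
\]
The number $\Phi_J(T)$ is the expected number of tuples on $T$ whose edges of types in $J$ all lie in a random graph of density $1/b$. A tuple on $S$ that extends to a frame of this kind extends to such a tuple on every $T\supseteq S$, so we expect at most $\Phi^*_J(S)$ such tuples on $S$, each lying in about $\Phi_J([v])/\Phi^*_J(S)$ frames.

\begin{lemma}\label{lem:phi}
Let $b\ge b_0\ge(K(2K)^v)^v$, let $J,J',U\subseteq E$ and $S,S',T,T'\subseteq[v]$.
\begin{itemize}
\item[(F1)] If $S\supseteq t$ for some type $t\notin J$, then $\Phi_J^*(S)\ge K^2b$. Also $\Phi_J^*(\emptyset)=1$.
\item[(F2)] $\Phi_J(T\cup T')\Phi_J(T\cap T')\le\Phi_J(T)\Phi_J(T')$. If $S\subseteq S'$ then $\Phi_J^*(S)\le\Phi_J^*(S')$. If $J\subseteq J'$ then $\Phi_{J'}^*(S)\le\Phi_J^*(S)$.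
\item[(F3)] If $U\cap J=\emptyset$, then $\Phi^*_{J\cup U}(S)\le b^{-|U(S)|}\Phi_J^*(S)$.
\item[(F4)] If $\Phi_J(T)>\Phi_J(T')$, then $\Phi_J(T)\ge K\Phi_J(T')$.
\end{itemize}
\end{lemma}

\begin{proof}
(F1) We have $\Phi_J(T)\ge\Phi_E(T)=\lambda^{|T|}b^{m|T|-|E(T)|}\ge K^{|T|}\ge1=\Phi_J(\emptyset)$. If $T\supseteq t$ with $t\notin J$, then $|J(T)|\le|E(T)|-1$ and $|T|\ge2$, so $\Phi_J(T)\ge b\,\Phi_E(T)\ge K^2b$.

(F2) A type contained in $T$ or $T'$ is contained in $T\cup T'$, and one contained in both is contained in $T\cap T'$. So $|J(T\cup T')|+|J(T\cap T')|\ge|J(T)|+|J(T')|$, while $|T\cup T'|+|T\cap T'|=|T|+|T'|$. The second statement holds because the minimum for $S'$ runs over fewer sets, and the third because $\Phi_{J'}(T)\le\Phi_J(T)$ for all $T$.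

(F3) For $T\supseteq S$ we have $\Phi_{J\cup U}(T)=\Phi_J(T)b^{-|U(T)|}\le\Phi_J(T)b^{-|U(S)|}$; take the minimum over $T$.

(F4) The ratio $\Phi_J(T)/\Phi_J(T')$ equals $\lambda^ab^{ma-k}$ with integers $a,k$, $|a|\le v$. If $ma=k$, the ratio is $\lambda^a>1$, so $a\ge1$ and $\lambda^a\ge K$. Otherwise $|ma-k|\ge1/v$, because $m$ is a fraction with denominator at most $v$. Since $b^{1/v}\ge K(2K)^v\ge K\lambda^{|a|}$, the ratio is at least $K$ if $ma>k$ and at most $1/K$ if $ma<k$; the latter is excluded.
\end{proof}

The definition of $m(H)$ enters the proof through (F1) and (F4). For $J\ne E$ let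
\[
M_J=\max_{t\in E\setminus J}\Phi_J^*(t),
\]
the expected number of open edges of the most numerous type. By (F1), (F2) and $\Phi_J(t)=n_0^2$ for $t\notin J$,
\begin{equation}\label{eq:M}
K^2b\le M_J\le n_0^2,\qquad M_{J'}\le M_J\quad\text{for }J\subseteq J'\subsetneq E .
\end{equation}
The lower bound is the general form of the requirement ``more than $b$ threats'' in Section~\ref{sub:path}.

\subsection{Constants}\label{sub:constants}

We fix all constants now, so that their order is plain; each is recalled where it is used. Let $\nu=e\cdot e!$ and $\omega=3\nu+2^{e+3}e\nu/\varepsilon$. Put $c_0=C_0=1$. For $i=0,\dots,e-1$, given $c=c_i\le1\le C=C_i$, define in this order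
\begin{align*}
&R=\frac{4eC^2}c,\quad c'=\frac{3c}{8(eR+1)},\quad\gamma=\frac{c'}{eC}&&\text{(cleaning the family),}\\
&\delta=\delta_i=\frac{c'}{8C\omega}&&\text{(length of the stage),}\\
&\theta_r=\frac{\delta^r\gamma}{8e}\quad(0\le r\le e)&&\text{(thresholds at level $r$),}\\
&\zeta=\frac{\delta\gamma^2}{1600e^3C},\quad\tau_0=\zeta,\quad\tau_r=\frac{\theta_r}{40}\quad(1\le r<e)&&\text{(admissible losses),}\\
&L_0=C,\quad L_{r+1}=\frac{2^{e+v+1}+e2^vL_r}{\tau_r}\quad(0\le r<e)&&\text{(tolerance of the flags),}\\
&\alpha=2\nu L_e,\quad R'=\frac{2^{v+3}C^2\alpha^{2e}}{\theta_e}&&\text{(potentials),}\\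
&c_{i+1}=\frac{\theta_e}4,\quad C_{i+1}=\max(2^vR',L_e).
\end{align*}
All of them depend only on $H$ and $i$. We have $\gamma\le c'\le c\le1$, $\delta\le\frac18$, $\theta_e\le\dots\le\theta_0\le\frac1{16}$, $C=L_0\le\dots\le L_e$ and $\alpha\ge1$. In particular $c_{i+1}\le c_i$ and $C_{i+1}\ge C_i$. Since $c'/C$ increases with $c$ and decreases with $C$, also $\delta_{i+1}\le\delta_i$. Next, $K$ is chosen so that for all $i<e$
\begin{equation}\label{eq:K}
K^2\ge\frac{\varepsilon N_*^2}{4e\nu\delta},\qquad K\ge\frac{16eC^2}{\gamma\zeta},\qquad K^2\ge\frac{2^{v+10}C^2\alpha^{2e}}{\theta_e^2}.
\end{equation}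
As $\theta_e\le\theta_1\le\min(\delta,c')$, the last condition implies
\begin{equation}\label{eq:K2}
K^2\ge10C/\theta_1,\qquad K^2\ge10/\delta,\qquad K^2\ge32C/c'.
\end{equation}
Finally, $b_0$ is an integer such that for all $i<e$
\begin{equation}\label{eq:b}
b_0\ge\big(K(2K)^v\big)^v,\qquad b_0\ge16e4^e\nu/\varepsilon,\qquad b_0>\alpha,\qquad b_0\ge1/\zeta\ \ (\ge22e).
\end{equation}

\subsection{The board and the states}

Let $b\ge b_0$ and $n\ge(v+1)n_0$. Fix disjoint parts $V_1,\dots,V_v$ of size $n_0$ and, disjoint from these and from each other, vertex sets $W_J$ for $J\subsetneq E$ of size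
\[
N_J=\Big\lceil\Big(\frac{4e\nu\,\delta_{|J|}M_J}{\varepsilon b}\Big)^{1/2}\Big\rceil .
\]
The complete graphs on the sets $W_J$ are the \emph{reservoirs}. They fit: by \eqref{eq:M} and \eqref{eq:b}, $\sum_JN_J\le2^e+2^en_0(4e\nu/(\varepsilon b))^{1/2}\le2^e+n_0/2\le n_0$, where the last step uses $n_0\ge b^{1/2}\ge2^{e+1}$. By \eqref{eq:M} and \eqref{eq:K} the square root in the definition of $N_J$ is at least $N_*\ge1$, and $\lceil x\rceil\le2x$ for $x\ge1$, so
\begin{equation}\label{eq:N}
N_J\ge N_*,\qquad\frac{4e\nu\,\delta_{|J|}M_J}{\varepsilon b}\le N_J^2\le\frac{16e\nu\,\delta_{|J|}M_J}{\varepsilon b}.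
\end{equation}

\begin{definition}\label{def:state}
Consider the start of the game or a moment just after a move of Avoider. A \emph{state} is a pair $(J,\mathcal A)$ of a set $J\subsetneq E$ and a family $\mathcal A$ of frames such that, with $i=|J|$:
\begin{itemize}
\item[(S0)] for $A\in\mathcal A$, the edge $u(A)$ is Avoider's for $u\in J$ and open for $u\in E\setminus J$;
\item[(S1)] $|\mathcal A|\ge c_i\Phi_J([v])$;
\item[(S2)] $\deg_{\mathcal A}(x)\le C_i\Phi_J([v])/\Phi_J^*(S)$ for all $S\subseteq[v]$ and all tuples $x$ on $S$;
\item[(S3)] $|\mathcal A_T|\le C_i\Phi_J(T)$ for all $T\subseteq[v]$;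
\item[(S4)] for every $J'$ with $J\subseteq J'\subsetneq E$, the claims made so far in $W_{J'}$ form a play of the reservoir game with $k=e$ in which Enforcer followed Lemma~\ref{lem:reservoir}, every claim of Avoider has been answered, and there was no extra.
\end{itemize}
\end{definition}

Conditions (S1)--(S3) say that, up to constants, $\mathcal A$ has the size, the maximum degrees and the projections of a random family.

\begin{proposition}\label{prop:stage}
Let $b\ge b_0$ and $n\ge(v+1)n_0$. From a state $(J,\mathcal A)$ Enforcer can play so that either Avoider's graph eventually contains $H$, or a state $(J',\mathcal A')$ with $J'\supsetneq J$ arises.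
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:stage}]
Let $c=(2K(v+1))^{-1/m}$ and $n_1=N_*(b_0)$, and let $n\ge n_1$. If $b_0\le b\le cn^{1/m}$, then $n\ge2(v+1)Kb^m\ge(v+1)n_0$. At the start of the game $J=\emptyset$ and the family of all frames form a state, since $\Phi_\emptyset(S)=\Phi^*_\emptyset(S)=n_0^{|S|}$ and $c_0=C_0=1$. The set $J$ grows with each application of the proposition and stays a proper subset of $E$, so after at most $e$ applications Avoider's graph contains $H$. If $1\le b<b_0$, Enforcer uses Lemma~\ref{lem:reservoir} on $K_n$ with $k=b_0$, always $u=b$, and no extras. Since the game ends with no open edge, there is a first moment at which at most $k$ edges are open; until then every claim is made according to the lemma, and at that moment Avoider's graph contains $H$.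
\end{proof}

The next three sections prove Proposition~\ref{prop:stage}. We fix a state $(J,\mathcal A)$, use the constants for $i=|J|$, and write
\[
O=E\setminus J,\qquad\Phi=\Phi_J([v]),\qquad\Phi^*=\Phi_J^*,\qquad M=M_J .
\]
The play that starts from this state is the \emph{stage}.

\section{Blocks and the sacrificed set}\label{sec:blocks}

\subsection{The lightest types}

Enforcer will spend about $\delta M$ claims, so he must spend them on types $t$ with $\Phi^*(t)=M$, whose edges are the most numerous and lie in the fewest frames. If he claims such an edge $f$, other edges all of whose frames contain $f$ become harmless, and he must claim them as well. We first determine which types are tied together in this way.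

Fix $t^*\in O$ with $\Phi^*(t^*)=M$. The sets $T\supseteq t^*$ with $\Phi_J(T)=M$ are closed under union: for two such sets, $\Phi_J(T\cup T')$ and $\Phi_J(T\cap T')$ are both at least $\Phi^*(t^*)=M$, and by (F2) their product is at most $M^2$. Let $T_1$ be the largest such set, and let
\[
\Theta=\{t\in O:\ t\subseteq T_1,\ \Phi^*(t)=M\}\ni t^*,\qquad s=|\Theta|.
\]
We have $\Phi^*(T_1)=M$, because $M=\Phi^*(t^*)\le\Phi^*(T_1)\le\Phi_J(T_1)=M$. For $H=K_4$ and $J=\{12,23,34,14\}$, the values of $\Phi_J$ on $\{1,3\}$, $\{1,2,3\}$, $\{1,3,4\}$, $[4]$ are $\lambda^2b^3$, $\lambda^3b^{5/2}$, $\lambda^3b^{5/2}$, $\lambda^4b^2$; so $M=\lambda^4b^2$, $T_1=[4]$, $\Theta=\{13,24\}$ and $s=2$, as in the pair game.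

The types outside $\Theta$ are not tied to $T_1$: a tuple on $T_1$ accounts for only a small fraction of the frames through an edge of such a type. In view of (S2), this is the content of the next inequality, where the maximality of $T_1$ and the gap (F4) are used.

\begin{lemma}\label{lem:gap}
For $t\in O\setminus\Theta$ we have $\Phi^*(T_1\cup t)\ge K\Phi^*(t)$.
\end{lemma}

\begin{proof}
If $t\not\subseteq T_1$, every $T\supseteq T_1\cup t$ contains $t^*$ and is strictly larger than $T_1$, so $\Phi_J(T)>M=\Phi_J(T_1)$, and (F4) gives $\Phi_J(T)\ge KM\ge K\Phi^*(t)$. If $t\subseteq T_1$, then $\Phi^*(t)<M$. Both numbers are values of $\Phi_J$, so (F4) gives $\Phi^*(T_1\cup t)=M\ge K\Phi^*(t)$.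
\end{proof}

\subsection{Cleaning}

On average an edge of a type in $\Theta$ lies in a bounded number of tuples of $\mathcal A_{T_1}$. We pass to a subfamily in which it lies in exactly one and in which no edge has abnormally small degree.

\emph{Step 1.} By (S3), $|\mathcal A_{T_1}|\le CM$. For $t\in\Theta$, each of these tuples contains one edge of type $t$, so at most $CM/R$ edges of type $t$ lie in more than $R$ tuples. By (S2) each of them lies in at most $C\Phi/M$ frames. Remove these frames, for all $t\in\Theta$. At most $eC^2\Phi/R=c\Phi/4$ frames are lost, so at least $\frac34c\Phi$ remain.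

\emph{Step 2.} Call two distinct tuples in the projection to $T_1$ of the remaining family adjacent if they share an edge of a type in $\Theta$. This graph has maximum degree at most $eR$, so greedy coloring gives a proper coloring with at most $eR+1$ colors. Keep the frames whose tuple on $T_1$ lies in the color class that accounts for the most frames. At least $\frac34c\Phi/(eR+1)=2c'\Phi$ frames are kept.

\emph{Step 3.} For $t\in O$ and $T\supseteq t$ we have $|\mathcal A_t|\le|\mathcal A_T|\le C\Phi_J(T)$, so there are at most $C\Phi^*(t)$ edges of type $t$ in frames of $\mathcal A$. As long as an edge of some type $t\in O$ has positive degree less than $\gamma\Phi/\Phi^*(t)$ in the current family, remove all frames containing it. At most $eC\gamma\Phi=c'\Phi$ frames are lost.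

Let $\mathcal F$ be the resulting family, so $|\mathcal F|\ge c'\Phi$, and let $\deg=\deg_{\mathcal F}$. For $t\in O$ let $\mathcal E_t$ be the set of edges of type $t$ of frames in $\mathcal F$. The elements of $\mathcal E=\bigcup_{t\in O}\mathcal E_t$ are the \emph{stage edges}; they are open at the start of the stage. By Step 3 and (S2),
\begin{equation}\label{eq:deg}
\gamma\,\frac\Phi{\Phi^*(t)}\le\deg(f)\le C\,\frac\Phi{\Phi^*(t)}\quad(f\in\mathcal E_t),\qquad|\mathcal E_t|\le C\Phi^*(t).
\end{equation}
The elements of $\mathcal X=\mathcal F_{T_1}$ are the \emph{blocks}, and $A_{T_1}$ is the block of the frame $A$. Stage edges of types in $\Theta$ are \emph{companions}. Every block contains exactly $s$ companions, and by Step 2 every companion lies in exactly one block. Hence \emph{the frames containing a companion are exactly the frames with its block}. By (S2) with $S=T_1$, a block lies in at most $C\Phi/M$ frames, so $|\mathcal X|\ge c'M/C$.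

\subsection{The sacrificed blocks}

We choose the set $\mathcal D$ of blocks that Enforcer may destroy. Edges that are not companions should keep most of their frames even if all of $\mathcal D$ is destroyed, and a random choice achieves this. Given $\mathcal D\subseteq\mathcal X$, call an edge $h\in\mathcal E_t$ with $t\in O\setminus\Theta$ \emph{exceptional} if more than $\deg(h)/2$ of its frames have their block in $\mathcal D$.

\begin{lemma}\label{lem:D}
There is $\mathcal D\subseteq\mathcal X$ with $|\mathcal D|\ge\omega\delta M$ such that for every $t\in O\setminus\Theta$ at most $\zeta\Phi^*(t)$ edges of $\mathcal E_t$ are exceptional.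
\end{lemma}

\begin{proof}
Put each block into $\mathcal D$ independently with probability $\frac14$. Fix $h\in\mathcal E_t$, $t\in O\setminus\Theta$, and let $a_x$ be the number of frames that contain $h$ and have block $x$. Then $\sum_xa_x=\deg(h)$, and $a_x\le C\Phi/\Phi^*(T_1\cup t)\le C\Phi/(K\Phi^*(t))$ by (S2) and Lemma~\ref{lem:gap}. The sum $Z=\sum_{x\in\mathcal D}a_x$ has mean $\deg(h)/4$ and variance at most $\frac14\sum_xa_x^2\le\frac14\deg(h)\max_xa_x$. By Chebyshev's inequality and \eqref{eq:deg},
\[
\Pr\big(Z>\deg(h)/2\big)\le\frac{16\operatorname{Var}Z}{\deg(h)^2}\le\frac{4C\Phi}{K\Phi^*(t)\deg(h)}\le\frac{4C}{K\gamma}.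
\]
So the expected number of exceptional edges in $\mathcal E_t$ is at most $\frac{4C^2}{K\gamma}\Phi^*(t)\le\frac\zeta{4e}\Phi^*(t)$ by \eqref{eq:deg} and \eqref{eq:K}. By Markov's inequality and a union bound over $t$, the second requirement fails with probability at most $\frac14$. The size $|\mathcal D|$ has mean $|\mathcal X|/4$ and variance at most $|\mathcal X|/4$, so $\Pr(|\mathcal D|<|\mathcal X|/8)\le16/|\mathcal X|\le16C/(c'K^2)\le\frac12$ by \eqref{eq:M} and \eqref{eq:K2}. Finally $|\mathcal X|/8\ge c'M/(8C)=\omega\delta M$.
\end{proof}

Fix such a set $\mathcal D$. A companion of a block in $\mathcal D$ is a \emph{$\mathcal D$-companion}, and a block in $\mathcal D$ is \emph{untouched} while all its companions are open.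

\section{Bookkeeping and Enforcer's rule}\label{sec:rule}

\subsection{Histories}

During the stage, frames with different sets of claimed edges coexist, and all of them matter: in the pair game a threat lies in no whole pair, yet it is the last element that Enforcer wants to claim. We therefore record for each frame what has happened to it.

At each moment every frame of $\mathcal F$ is \emph{alive} or \emph{dead}, and an alive frame has a \emph{history}, a sequence $\sigma$ of distinct types in $O$. We also write $\sigma$ for the set of its types, and $r=|\sigma|$ for its length. Initially all frames are alive with history $\emptyset$. An alive frame is \emph{active} if its block is not in $\mathcal D$ or its history is nonempty. An alive frame $A$ containing an open stage edge $f$ is \emph{eligible for $f$} if $A$ is active or $f$ is a companion. Certain pairs $(f,\sigma)$ will be \emph{flagged} (Section~\ref{sub:flags}). The records are updated as follows, with all evaluations made just before the claim.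
\begin{itemize}
\item If Enforcer claims $f\in\mathcal E$, all frames containing $f$ die.
\item If Avoider claims $f\in\mathcal E_t$, an alive frame $A\ni f$ with history $\sigma$ dies if it is not eligible for $f$ or if $(f,\sigma)$ is flagged. Otherwise its history becomes $\sigma t$.
\end{itemize}
Claims of edges outside $\mathcal E$ have no effect. By induction, the claimed edges of an alive frame with history $\sigma$ are exactly its edges of types in $J\cup\sigma$, and they are Avoider's. An inactive frame is eligible only for the companions of its own block, so it can acquire a nonempty history only when Avoider claims one of these. Hence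
\begin{equation}\label{eq:untouched}
\text{every alive frame with an untouched block has history $\emptyset$ and is inactive.}
\end{equation}
The purpose of eligibility is this. Frames with block in $\mathcal D$ may be destroyed at the end of any turn of Enforcer, when he can no longer react to the damage, so they are not counted in favor of other edges; by Lemma~\ref{lem:D} this costs most edges at most half of their degree. They are counted in favor of their own companions, since otherwise the $\mathcal D$-companions would be harmless moves for Avoider.

Put $\Phi_\sigma(T)=\Phi_{J\cup\sigma}(T)$ and $\Phi_\sigma=\Phi_\sigma([v])=\Phi b^{-r}$. For an open $f\in\mathcal E_t$ and a history $\sigma\not\ni t$, let $\deg_\sigma(f)$ be the number of frames with history $\sigma$ that are eligible for $f$, and for $T\supseteq t$ let $N_T^\sigma(f)$ be the number of distinct tuples $A_T$ over these frames $A$. Let $\rho_{\sigma,t}$ be the number of frames that have passed from history $\sigma$ to $\sigma t$ so far. When Avoider claims $f\in\mathcal E_t$, the number $\rho_{\sigma,t}$ grows by $\deg_\sigma(f)$ if $(f,\sigma)$ is unflagged and does not change otherwise. The number of pairs $(\sigma,t)$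 with $t\notin\sigma$ is at most $\sum_{k=1}^ee!/(e-k)!\le\nu$.

\emph{The stage ends} as soon as $\rho_{\sigma,t}\ge\theta_{r+1}\Phi_\sigma/b$ for some pair $(\sigma,t)$, which is checked after each move of Avoider, or when Avoider's graph contains $H$.

\subsection{Potentials and flags}\label{sub:flags}

The next family will consist of the frames with some history $\sigma'$, not known in advance, and it has to satisfy (S2). Up to a final cleaning, (S2) is a bound on the number of pairs of frames that agree on a given set $S$. We track these numbers in advance, for every possible set $U$ of new types, by weighting each pair with the probability that it would end up with all its edges of types in $U$ claimed by Avoider if each open edge went to her independently with probability $1/\beta$. Here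
\[
\beta=b/\alpha>1 ;
\]
the constant factor $\alpha$ between $1/\beta$ and $1/b$ is the slack that the argument needs.

For $U\subseteq O$, an alive frame is \emph{$U$-relevant} if its history uses only types in $U$. For $S\subseteq[v]$ let
\[
Y_{U,S}=\sum_{(A,B)}\beta^{-m_U(A,B)},
\]
where the sum is over ordered pairs of $U$-relevant frames whose set of agreeing coordinates is exactly $S$, and $m_U(A,B)$ is the number of distinct open edges among $u(A),u(B)$, $u\in U$. (For $S=[v]$ the pairs are those with $A=B$.) At the start $m_U=2|U|-|U(S)|$, since $u(A)=u(B)$ exactly when $u\subseteq S$. By (S2) for $\emptyset$ and for $S$, there are at most $C\Phi\cdot C\Phi/\Phi^*(S)$ pairs. So at the start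
\begin{equation}\label{eq:Yhat}
Y_{U,S}\le\hat Y_{U,S}:=\frac{C^2\Phi^2\beta^{-2|U|+|U(S)|}}{\Phi^*(S)}\le\frac{C^2\alpha^{2e}\,\Phi_{J\cup U}([v])^2}{\Phi^*_{J\cup U}(S)},
\end{equation}
where the last step uses $\beta^{-2|U|+|U(S)|}\le\alpha^{2e}b^{-2|U|}b^{|U(S)|}$, the identity $\Phi b^{-|U|}=\Phi_{J\cup U}([v])$, and (F3). Let $w_{U,S,\sigma}(f)$ be the part of $Y_{U,S}$ that comes from pairs whose first member has history $\sigma$ and is eligible for $f$.

For an open $f\in\mathcal E_t$ and a history $\sigma\not\ni t$ of length $r$, the pair $(f,\sigma)$ is \emph{flagged} if at least one of the following holds: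
\begin{itemize}
\item[(a)] $w_{U,S,\sigma}(f)>L_{r+1}\dfrac{\hat Y_{U,S}}{\Phi_\sigma}\deg_\sigma(f)$ for some $U$ with $\sigma\cup\{t\}\subseteq U\subseteq O$ and some $S$;
\item[(b)] $N_T^\sigma(f)>L_{r+1}\dfrac{\Phi_\sigma(T)}{\Phi_\sigma}\deg_\sigma(f)$ for some $T\supseteq t$;
\item[(c)] $r\ge1$ and $\deg_\sigma(f)>\dfrac{\theta_{r+1}}{10}\dfrac{\Phi_\sigma}b$.
\end{itemize}
In (a) and (b) the frames counted by $\deg_\sigma(f)$ carry more than $L_{r+1}$ times their fair share of a potential or of a projection; these flags protect (S2) and (S3). Flag (c) prevents one move from advancing much more than the number of frames that ends the stage.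

An open $f\in\mathcal E_t$ is \emph{good} if for some $\sigma\not\ni t$ the pair $(f,\sigma)$ is unflagged and
\[
\deg_\sigma(f)\ge\begin{cases}\theta_0\Phi/\Phi^*(t)&\text{if }\sigma=\emptyset,\\ \theta_r\Phi_\sigma/M&\text{if }r\ge1.\end{cases}
\]
Otherwise $f$ is \emph{bad}. The threshold for $\sigma=\emptyset$ is a small fraction of the initial degree \eqref{eq:deg}, which will let us count the bad edges. The thresholds for $r\ge1$ are so small that Enforcer's claims of bad edges, fewer than $\delta M$ in number, do little harm at level $\sigma$.

\subsection{The rule}

The reservoirs $W_{J'}$ with $J\subseteq J'\subsetneq E$ are \emph{active}. Edges that are open at the start of the stage and are neither stage edges nor edges of an active reservoir are \emph{junk}. In each turn Enforcer makes his $b$ claims as follows.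
\begin{itemize}
\item[(R1)] While there is a bad edge (re-evaluated after each claim), he claims one.
\item[(R2)] While there is no bad edge but there is junk, he claims a junk edge.
\item[(R3)] When there are neither bad edges nor junk and $q\ge0$ claims remain, he chooses $\lfloor q/s\rfloor$ untouched blocks and claims all companions of each. Each such block is a \emph{filler} and is treated as a single step.
\item[(R4)] He then claims the remaining $q\bmod s<e$ edges, the \emph{pads}, in a reservoir, choosing them by Lemma~\ref{lem:reservoir}. If Avoider's last move was in an active reservoir, the pads are claimed there and form the answer; otherwise they are claimed in $W_J$ as extras.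
\end{itemize}
A turn that reaches (R3), possibly with $q=0$, is \emph{clean}. If Avoider played in an active reservoir and the next turn is not clean, her move there counts as answered with $u=0$.

\begin{lemma}\label{lem:filler}
After a completed clean turn, every open edge is a good stage edge or an edge of an active reservoir.
\end{lemma}

\begin{proof}
This holds when (R3) is reached, and pads do not affect the frames. So it suffices to show that the filler of an untouched block $x$ turns no good edge into a bad one. The filler kills exactly the alive frames with block $x$, which are inactive by \eqref{eq:untouched}. Let $f$ be a stage edge that is still open afterwards. It is not a companion of $x$, so the killed frames were not eligible for $f$, and $\deg_\sigma(f)$ and $N_T^\sigma(f)$ are unchanged. The claimed edges lie only in frames with block $x$, so pairs of surviving frames keep their weights, and $w_{U,S,\sigma}(f)$ can only lose terms. Hence no new flag arises on $f$.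
\end{proof}

\section{Analysis of the stage}\label{sec:analysis}

Lemmas~\ref{lem:rho}--\ref{lem:failing} concern the play from the start of the stage up to an arbitrary moment, not later than its end, until which Enforcer has been able to follow the rule. An \emph{event} is a claim of a stage edge by Avoider, or by Enforcer under (R1). Frames are affected only by events and fillers.

\subsection{Progress, potentials and projections}

\begin{lemma}\label{lem:rho}
For every pair $(\sigma,t)$ we have $\rho_{\sigma,t}\le1.1\,\theta_{r+1}\Phi_\sigma/b$.
\end{lemma}

\begin{proof}
Before the last move of the stage, $\rho_{\sigma,t}<\theta_{r+1}\Phi_\sigma/b$. One move on $f$ adds at most $\deg_\sigma(f)$ with $(f,\sigma)$ unflagged, and this is at most $\frac1{10}\theta_{r+1}\Phi_\sigma/b$: for $r\ge1$ by (c), and for $r=0$ because $\deg(f)\le C\Phi/\Phi^*(t)\le C\Phi/(K^2b)$ by \eqref{eq:deg} and (F1), and $C/K^2\le\theta_1/10$ by \eqref{eq:K2}.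
\end{proof}

Fix $U$ and $S$. At each step, the \emph{gain} of $Y_{U,S}$ is the increase of the weights of the pairs that stay in the sum, and the \emph{loss} is the total weight, just before the step, of the pairs that leave it.

\begin{lemma}\label{lem:Y}
The total gain of $Y_{U,S}$ is at most $\hat Y_{U,S}$. Consequently $Y_{U,S}\le2\hat Y_{U,S}$ at all times, and the total loss is at most $2\hat Y_{U,S}$.
\end{lemma}

\begin{proof}
A frame that dies or stops being $U$-relevant never returns, so no pair enters the sum. The weight of a pair that stays changes only if an edge of a type in $U$ of one of its frames is claimed and both frames survive, that is, only when Avoider claims some $f$ of type $t\in U$. Then $m_U$ drops by one for the staying pairs with $f\in A$ or $f\in B$, and their weights are multiplied by $\beta$. A surviving $U$-relevant frame containing $f$ was eligible for $f$, with a history $\sigma\subseteq U\setminus\{t\}$ such that $(f,\sigma)$ was unflagged. The sum $Y_{U,S}$ is symmetric under exchanging $A$ and $B$, so by (a) the gain at this step is at most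
\[
2\beta\sum_\sigma w_{U,S,\sigma}(f)\le\sum_\sigma2\beta L_e\frac{\hat Y_{U,S}}{\Phi_\sigma}\deg_\sigma(f),
\]
with both sums over these $\sigma$. For fixed $(\sigma,t)$, the numbers $\deg_\sigma(f)$ over Avoider's claims of type $t$ with $(f,\sigma)$ unflagged add up to $\rho_{\sigma,t}\le1.1\theta_{r+1}\Phi_\sigma/b\le\Phi_\sigma/b$. So the total gain is at most $\nu\cdot2L_e(\beta/b)\hat Y_{U,S}=\hat Y_{U,S}$, since $b/\beta=\alpha=2\nu L_e$. The current value of $Y_{U,S}\ge0$ is the initial value plus the gain minus the loss, and \eqref{eq:Yhat} gives the rest.
\end{proof}

\begin{lemma}\label{lem:I}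
Let $I_T^\sigma$ be the number of distinct tuples $A_T$ over all frames $A$ that have ever had history $\sigma$. Then $I_T^\sigma\le L_r\Phi_\sigma(T)$.
\end{lemma}

\begin{proof}
For $\sigma=\emptyset$ this is (S3), as $L_0=C$. Suppose that it holds for $\sigma$, and let $t\notin\sigma$. If $t\not\subseteq T$, then $\Phi_{\sigma t}(T)=\Phi_\sigma(T)$ and $I_T^{\sigma t}\le I_T^\sigma\le L_{r+1}\Phi_{\sigma t}(T)$. If $t\subseteq T$, then $\Phi_{\sigma t}(T)=\Phi_\sigma(T)/b$, and $I_T^{\sigma t}\le\sum N_T^\sigma(f)$, the sum over Avoider's claims of edges $f$ of type $t$ with $(f,\sigma)$ unflagged. By (b) and Lemma~\ref{lem:rho},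
\[
I_T^{\sigma t}\le L_{r+1}\frac{\Phi_\sigma(T)}{\Phi_\sigma}\rho_{\sigma,t}\le L_{r+1}\frac{\Phi_\sigma(T)}b=L_{r+1}\Phi_{\sigma t}(T).\qedhere
\]
\end{proof}

\subsection{Flags destroy few frames}

A flagged event consumes a disproportionate share of a bounded resource, namely the loss of a potential or the supply of tuples on $T$. So flagged events cannot involve many frames.

\begin{lemma}\label{lem:flag}
Let $F_\sigma$ be the sum of $\deg_\sigma(f)$ over all events on edges $f$ at which $(f,\sigma)$ is flagged. Then $F_\emptyset\le\zeta\Phi$, and $F_\sigma\le\frac1{20}\theta_r\Phi_\sigma$ for $1\le r<e$.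
\end{lemma}

\begin{proof}
At such an event all frames counted by $\deg_\sigma(f)$ die, whoever claims $f$.

(a) If the flag comes from $(U,S)$, all pairs counted by $w_{U,S,\sigma}(f)$ leave the sum, so the loss of $Y_{U,S}$ exceeds $L_{r+1}\hat Y_{U,S}\deg_\sigma(f)/\Phi_\sigma$. By Lemma~\ref{lem:Y} these events contribute at most $2\Phi_\sigma/L_{r+1}$ to $F_\sigma$, and there are at most $2^{e+v}$ pairs $(U,S)$.

(b) Fix $T$ and $t\subseteq T$. A tuple counted by $N_T^\sigma(f)$ determines the edge $f$ of type $t$, and each edge is claimed once. So the sum of $N_T^\sigma(f)$ over events of type $t$ is at most $I_T^\sigma\le L_r\Phi_\sigma(T)$, and the events of type $t$ flagged because of $T$ contribute at most $L_r\Phi_\sigma/L_{r+1}$. There are at most $e2^v$ pairs $(T,t)$.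

By the definition of $L_{r+1}$, flags (a) and (b) contribute at most $\tau_r\Phi_\sigma$ in total. This proves the case $\sigma=\emptyset$, and for $r\ge1$ it is $\frac1{40}\theta_r\Phi_\sigma$.

(c) Let $r\ge1$ and let $U$ be the set of types in $\sigma$. Frames with history $\sigma$ are $U$-relevant and have no open edge of a type in $U$, so pairs of them have weight $1$. At an event on an edge $f$ of type $t$ flagged by (c), the $\deg_\sigma(f)^2$ ordered pairs of frames counted by $\deg_\sigma(f)$ are lost, each from some $Y_{U,S}$ with $S\supseteq t$ and $t\notin J\cup U$. For such $S$, \eqref{eq:Yhat} and (F1) give $\hat Y_{U,S}\le C^2\alpha^{2e}\Phi_\sigma^2/(K^2b)$. By Lemma~\ref{lem:Y}, the sum of $\deg_\sigma(f)^2$ over these events is at most $2^{v+1}C^2\alpha^{2e}\Phi_\sigma^2/(K^2b)$. Dividing by the lower bound for $\deg_\sigma(f)$ in (c) and using \eqref{eq:K}, we bound the contribution by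
\[
\frac{20\cdot2^vC^2\alpha^{2e}}{\theta_{r+1}K^2}\Phi_\sigma\le\frac{20\,\theta_e^2}{2^{10}\theta_{r+1}}\Phi_\sigma\le\frac{\theta_r}{40}\Phi_\sigma.\qedhere
\]
\end{proof}

\subsection{There are few bad edges}

Claiming a bad edge kills frames, which may make further edges bad. The cascade dies out because an edge becomes bad by low degree only after losing $\frac\gamma4\Phi/\Phi^*(t)$ frames, while claiming it then kills only $\theta_0\Phi/\Phi^*(t)$ eligible frames, and $4e\theta_0/\gamma=\frac12$.

An event on $f\in\mathcal E_t$ is \emph{low} if $\deg_\emptyset(f)<\theta_0\Phi/\Phi^*(t)$ just before it, and \emph{failing} if it is low or $(f,\emptyset)$ is flagged just before it. A claim of a bad edge is failing, by the definition of a good edge with $\sigma=\emptyset$. So a non-failing event is a claim by Avoider that adds $\deg_\emptyset(f)\ge\theta_0\Phi/\Phi^*(t)$ to $\rho_{\emptyset,t}$.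

\begin{lemma}\label{lem:failing}
There are at most $\frac1{10}\delta M$ failing events. In particular, the number $B$ of Enforcer's claims under {\rm(R1)} is at most $\frac1{10}\delta M$.
\end{lemma}

\begin{proof}
A frame \emph{leaves level $\emptyset$} when it dies with history $\emptyset$ or acquires a nonempty history. Let $\ell_1\Phi$ be the number of frames with block outside $\mathcal D$ that have left level $\emptyset$, and $\ell_2\Phi$ the number of frames with block in $\mathcal D$ that have left it otherwise than by the filler of their own block. By Lemma~\ref{lem:rho} and $1/b\le\zeta$,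
\begin{equation}\label{eq:nonfailing}
\sum_{\text{non-failing events}}\deg_\emptyset(f)\le\sum_t\rho_{\emptyset,t}\le1.1e\theta_1\zeta\Phi .
\end{equation}
A failing event of type $t$ that is not low adds at least $\theta_0\Phi/\Phi^*(t)$ to $F_\emptyset\le\zeta\Phi$. So
\begin{equation}\label{eq:notlow}
\text{at most $\tfrac{\zeta}{\theta_0}\Phi^*(t)=\tfrac{8e\zeta}\gamma\Phi^*(t)$ failing events of type $t$ are not low.}
\end{equation}
It remains to count the low events.

\emph{Edges that are not $\mathcal D$-companions.} Let $h\in\mathcal E_t$ be such an edge. Then $\deg_\emptyset(h)$ counts exactly the alive frames with history $\emptyset$ and block outside $\mathcal D$ that contain $h$: if $t\notin\Theta$, because eligible means active, and if $t\in\Theta$, because all frames containing $h$ have the same block, which is outside $\mathcal D$. Unless $h$ is exceptional, there were at least $\frac12\deg(h)\ge\frac\gamma2\Phi/\Phi^*(t)$ such frames at the start. At a low event on $h$ fewer than $\theta_0\Phi/\Phi^*(t)\le\frac\gamma4\Phi/\Phi^*(t)$ are left, so at least $\frac\gamma4\Phi/\Phi^*(t)$ frames through $h$ are counted by $\ell_1$. With Lemma~\ref{lem:D}, there are at most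 $(\zeta+4\ell_1/\gamma)\Phi^*(t)$ low events of type $t$ on such edges.

A frame with block outside $\mathcal D$ contains no $\mathcal D$-companion, so it leaves level $\emptyset$ at an event on an edge $h$ of the present kind, where it is counted by $\deg_\emptyset(h)$. The event is flagged at $\emptyset$, or low, or non-failing. By Lemma~\ref{lem:flag}, the count of low events, and \eqref{eq:nonfailing},
\[
\ell_1\le\zeta+e\theta_0\Big(\zeta+\frac{4\ell_1}\gamma\Big)+1.1e\theta_1\zeta\le\frac{\ell_1}2+\frac32\zeta,
\]
since $e\theta_1\le e\theta_0=\gamma/8\le\frac18$. So $\ell_1\le3\zeta$, and there are at most $\frac{13\zeta}\gamma\Phi^*(t)$ low events of type $t$ on edges that are not $\mathcal D$-companions. With \eqref{eq:notlow} and $e\ge2$, there are at most $\frac{15e\zeta}\gamma\Phi^*(t)$ failing events of type $t$ on such edges.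

\emph{$\mathcal D$-companions.} Let $h$ be a companion of a block $x\in\mathcal D$, of type $t\in\Theta$, so $\Phi^*(t)=M$. Now $\deg_\emptyset(h)$ counts all alive frames with history $\emptyset$ that contain $h$, and at the start there were $\deg(h)\ge\gamma\Phi/M$. At a low event on $h$ at least $\frac\gamma4\Phi/M$ of them have left level $\emptyset$. They are counted by $\ell_2$, because $h$ is open and so $x$ has not been used as a filler. Hence there are at most $\frac{4e}\gamma\ell_2M$ low events on $\mathcal D$-companions.

A filler affects only frames with its own block, so the frames counted by $\ell_2$ leave level $\emptyset$ at events. We bound their number for each kind of event.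
\begin{itemize}
\item Failing events on edges $f\in\mathcal E_t$ that are not $\mathcal D$-companions: each affects at most $\deg(f)\le C\Phi/\Phi^*(t)$ frames, in total at most $\frac{15e^2C\zeta}\gamma\Phi$.
\item Non-failing events on such edges: each affects at most $C\Phi/\Phi^*(t)\le\frac C{\theta_0}\deg_\emptyset(f)$ frames, by \eqref{eq:nonfailing} in total at most $1.1eC\delta\zeta\Phi\le eC\zeta\Phi$.
\item Events on $\mathcal D$-companions $h$: exactly $\deg_\emptyset(h)$ frames leave level $\emptyset$. This gives at most $\zeta\Phi$ for the events flagged at $\emptyset$, at most $\frac{4e}\gamma\ell_2M\cdot\theta_0\Phi/M=\frac12\ell_2\Phi$ for the low ones, and at most $\zeta\Phi$ for the non-failing ones by \eqref{eq:nonfailing}.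
\end{itemize}
So $\frac12\ell_2\le\frac{15e^2C\zeta}\gamma+eC\zeta+2\zeta\le\frac{17e^2C\zeta}\gamma$, and there are at most $\frac{136e^3C\zeta}{\gamma^2}M$ low events on $\mathcal D$-companions.

Since $\Phi^*(t)\le M$ for all $t\in O$, the total number of failing events is at most
\[
\Big(\frac{8e^2}\gamma+\frac{13e}\gamma+\frac{136e^3C}{\gamma^2}\Big)\zeta M\le\frac{160e^3C}{\gamma^2}\zeta M=\frac{\delta M}{10}.\qedhere
\]
\end{proof}

\subsection{Enforcer can follow the rule}

\begin{lemma}\label{lem:feasible}
Enforcer can follow the rule as long as Avoider's graph does not contain $H$, and the stage ends.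
\end{lemma}

\begin{proof}
Consider the play up to some moment at which the stage has not ended and until which the rule has been followed. Only (R3) and (R4) can be infeasible. In the counts below, the current turn is included if it has reached (R3).

\emph{Clean turns.} Let $G$ be the number of Avoider's claims of stage edges made right after a clean turn of this stage. By Lemma~\ref{lem:filler} each is a claim of a good edge, of type $t$ say, so for some $\sigma\not\ni t$ the number $\rho_{\sigma,t}$ grows by at least $\theta_r\Phi_\sigma/M$ (for $r=0$ use $\Phi^*(t)\le M$). By Lemma~\ref{lem:rho} this happens at most $1.1(\theta_{r+1}/\theta_r)M/b=1.1\delta M/b$ times for each pair $(\sigma,t)$, so $G\le1.1\nu\delta M/b$. Let $P$ be the number of her claims in active reservoirs. An active reservoir $W_{J'}$ has $M_{J'}\le M$ and $\delta_{|J'|}\le\delta$, so by \eqref{eq:N}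
\[
P\le2^e\cdot\frac12\cdot\frac{16e\nu\delta M}{\varepsilon b}=\frac{2^{e+3}e\nu}\varepsilon\cdot\frac{\delta M}b .
\]
After the first clean turn there is no junk, so every later turn that is not clean consists of $b$ claims under (R1), and there are at most $B/b$ such turns. Take a clean turn other than the first one, and Enforcer's turn before it. If that turn was clean, then by Lemma~\ref{lem:filler} Avoider's move in between is counted by $G$ or by $P$. Otherwise it was one of the at most $B/b$ turns just described. So there are at most $1+G+P+B/b$ clean turns, and at most $1+G+B/b$ of them do not follow a move of Avoider in an active reservoir.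

\emph{Fillers.} Each clean turn asks for at most $b$ fillers. A block of $\mathcal D$ can also cease to be untouched by an event on one of its companions. At most $\frac1{10}\delta M$ such events are failing. A non-failing one, of type $t\in\Theta$, raises $\rho_{\emptyset,t}$ by at least $\theta_0\Phi/M$, so there are at most $1.1e\delta M/b\le\frac1{10}\delta M$ of these. By \eqref{eq:M} and \eqref{eq:K2}, $b\le M/K^2\le\frac1{10}\delta M$. So the number of blocks of $\mathcal D$ that are touched, or asked for in the current turn, is at most
\[
b+bG+bP+B+\tfrac2{10}\delta M\le\Big(0.4+1.1\nu+\frac{2^{e+3}e\nu}\varepsilon\Big)\delta M<\omega\delta M\le|\mathcal D| .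
\]
Hence (R3) is feasible, and at least one block stays untouched.

\emph{Pads.} In an active reservoir, each move of Avoider is answered with at most $e$ edges, and Enforcer makes no other claims there except for the extras in $W_J$. As $1\le\frac1{10}\delta M/b$, the number of extras is at most
\[
e(1+G+B/b)\le e(0.2+1.1\nu)\frac{\delta M}b\le\frac{2e\nu\delta M}b\le\varepsilon N_J^2
\]
by \eqref{eq:N}. With (S4) and $N_{J'}\ge N_*$, the play in each active reservoir is a play of the reservoir game with $k=e$ according to Lemma~\ref{lem:reservoir}. If a pad is required in a reservoir with at most $e$ open edges, Avoider's graph already contains $H$; otherwise the pad can be claimed.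

Finally, an untouched block has open edges, so the board is not exhausted while the stage lasts. The game is finite, so the stage ends.
\end{proof}

\subsection{The next state}

\begin{lemma}\label{lem:next}
If the stage ends with $\rho_{\sigma,t}\ge\theta_{r+1}\Phi_\sigma/b$, then Avoider's graph contains $H$ or there is a state $(J',\mathcal A')$ with $J'\supsetneq J$.
\end{lemma}

\begin{proof}
Let $\sigma'=\sigma t$, $r'=r+1$, let $U$ be the set of types of $\sigma'$, and put $J'=J\cup U$ and $\Phi'=\Phi_{J'}([v])=\Phi_{\sigma'}=\Phi_\sigma/b$. Exactly $\rho_{\sigma,t}\ge\theta_{r'}\Phi'>0$ frames have acquired the history $\sigma'$. If $J'=E$, each of them is a copy of $H$ in Avoider's graph. So let $J'\ne E$; then $1\le r'<e$.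

\emph{Size.} Frames with history $\sigma'$ are active, so they are eligible for all their open edges, and by \eqref{eq:untouched} they are not killed by fillers. Such a frame therefore loses its status only at an event on one of its edges $f$, where it is counted by $\deg_{\sigma'}(f)$. Events with $(f,\sigma')$ flagged account for at most $\frac1{20}\theta_{r'}\Phi'$ frames by Lemma~\ref{lem:flag}. If Enforcer claims a bad $f$ with $(f,\sigma')$ unflagged, then $\deg_{\sigma'}(f)<\theta_{r'}\Phi'/M$; by Lemma~\ref{lem:failing} these events account for at most $\frac\delta{10}\theta_{r'}\Phi'\le\frac1{20}\theta_{r'}\Phi'$ frames. If Avoider claims $f$ with $(f,\sigma')$ unflagged, the frames move on to a longer history; by Lemma~\ref{lem:rho} and $b\ge22e$ there are at most $1.1e\theta_{r'+1}\Phi'/b\le\frac1{20}\theta_{r'}\Phi'$ of these. So the family $\mathcal A''$ of alive frames with history $\sigma'$ at the end of the stage has at least $\frac12\theta_{r'}\Phi'\ge\frac12\theta_e\Phi'$ members, and it satisfies (S0) for $J'$.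

\emph{Degrees.} Pairs of frames in $\mathcal A''$ have weight $1$ in the sums $Y_{U,S}$. By Lemma~\ref{lem:Y} and \eqref{eq:Yhat}, at most $2C^2\alpha^{2e}\Phi'^2/\Phi^*_{J'}(S)$ ordered pairs in $\mathcal A''$ agree exactly on $S$. Delete every $A\in\mathcal A''$ that, for some $S$, agrees exactly on $S$ with more than $R'\Phi'/\Phi^*_{J'}(S)$ frames $B\in\mathcal A''$. Each $S$ causes at most $2C^2\alpha^{2e}\Phi'/R'$ deletions, so at most $2^{v+1}C^2\alpha^{2e}\Phi'/R'=\frac14\theta_e\Phi'$ frames are deleted. The remaining family $\mathcal A'$ has $|\mathcal A'|\ge\frac14\theta_e\Phi'=c_{i+1}\Phi'$. Let $x$ be a tuple on $S$ with $\deg_{\mathcal A'}(x)>0$, and fix $A\in\mathcal A'$ with $A_S=x$. Every $B\in\mathcal A'$ with $B_S=x$ agrees with $A$ exactly on some $S'\supseteq S$, so by (F2)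
\[
\deg_{\mathcal A'}(x)\le\sum_{S'\supseteq S}\frac{R'\Phi'}{\Phi^*_{J'}(S')}\le\frac{2^vR'\Phi'}{\Phi^*_{J'}(S)}\le\frac{C_{i+1}\Phi'}{\Phi^*_{J'}(S)} .
\]

\emph{Projections.} By Lemma~\ref{lem:I}, $|\mathcal A'_T|\le L_e\Phi_{J'}(T)\le C_{i+1}\Phi_{J'}(T)$ for all $T$.

Since $|J'|\ge i+1$, we have $c_{|J'|}\le c_{i+1}$ and $C_{|J'|}\ge C_{i+1}$, so (S1)--(S3) hold for $(J',\mathcal A')$. The stage ended just after a move of Avoider, and this move claimed a stage edge, so all her moves in active reservoirs have been answered. A reservoir $W_{J''}$ with $J'\subseteq J''\subsetneq E$ was active during the stage and differs from $W_J$, so it received no extras. This gives (S4).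
\end{proof}

Lemmas~\ref{lem:feasible} and~\ref{lem:next} prove Proposition~\ref{prop:stage}, and with it Theorem~\ref{thm:main}.

\section{Several target graphs}\label{sec:several}

\begin{proof}[Proof of Corollary~\ref{cor:several}]
Let $H^*$ be the disjoint union of $q$ copies of each $H_i$. A subgraph $F\subseteq H^*$ is the disjoint union of its parts $F_j$ in these $q\ell$ graphs, so $e(F)=\sum_je(F_j)\le m^*\sum_jv(F_j)=m^*v(F)$. Since also $H_i\subseteq H^*$ for each $i$, we get $m(H^*)=m^*$. The first game is the $H^*$-game, so Theorem~\ref{thm:main} gives the first statement, and with \eqref{eq:upper} it gives $f^-_{H^*}(n)=\Theta(n^{1/m^*})$. Now consider the game in which Avoider loses if and only if her graph contains every $H_i$, and let $m(H_{i_0})=m^*$. A graph that contains $H^*$ contains every $H_i$, and a graph that contains every $H_i$ contains $H_{i_0}$. So for each $b$, a winning strategy of Enforcer in the $H^*$-game wins this game, and a winning strategy of Enforcer in this game wins the $H_{i_0}$-game. The lower threshold of this game therefore lies between $f^-_{H^*}(n)=\Omega(n^{1/m^*})$ and $f^-_{H_{i_0}}(n)=O(n^{1/m^*})$.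
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBGT}
Ma{\l}gorzata Bednarska-Bzd\c{e}ga, Omri Ben-Eliezer, Lior Gishboliner, Tuan Tran,
\emph{On the separation conjecture in Avoider-Enforcer games},
arXiv:1709.09065 (2017).

\end{thebibliography}
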